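\title{Sparse $4$-cycle systems from independent perfect matchings}

\begin{abstract}
A $4$-cycle system of order $v$ is a partition of the edges of $K_v$ into $4$-cycles. We call it $r$-sparse if, for every $j$ with $2\le j\le r$, no $j$ of its cycles span exactly $j+3$ vertices. We prove that for every $r\ge 3$ an $r$-sparse system exists for every sufficiently large order $v\equiv 1\pmod 8$. More precisely, $r$ may be taken to be $\lfloor\frac1{20}\ln v\rfloor$, and there are at least $v^{(1/8-o(1))v^2}$ such systems, while no system of order $v\ge 9$ is $r$-sparse for $r\ge 2v^{2/3}$. The systems come from a family indexed by $v$ independent perfect matchings. A parity argument excludes dense sets of cycles that depend on at most two of the matchings, and the Lov\'asz Local Lemma excludes all others.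
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A $4$-cycle $(a,b,c,d)$ in the complete graph $K_v$ consists of four distinct vertices and the edges $ab$, $bc$, $cd$, $da$; the pairs $\{a,c\}$ and $\{b,d\}$ are its \emph{diagonals}. A \emph{$4$-cycle system of order $v$}, written $4\mathrm{CS}(v)$, is a pair $(V,\mathcal C)$, where $V$ is the vertex set of $K_v$ and $\mathcal C$ is a set of $4$-cycles whose edge sets partition the edge set of $K_v$. Such a system has $v(v-1)/8$ cycles. Since every vertex has even degree in a union of edge-disjoint cycles, $v$ is odd, and then $8\mid v(v-1)$ forces $v\equiv1\pmod 8$. Conversely, every such order occurs (see Lemma~\ref{lem:system}), and the orders $v\equiv1\pmod8$ are called \emph{admissible}.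

For a set $F$ of cycles let $V(F)$ be the union of their vertex sets; we say that $F$ \emph{spans} $|V(F)|$ vertices. A \emph{$(k,l)$-configuration} is a set of $l$ pairwise edge-disjoint $4$-cycles that spans exactly $k$ vertices, and a system \emph{contains} such a configuration if some $l$ of its cycles form one. For fixed $l$, a small value of $k$ describes a cluster of cycles crowded onto few vertices. We call a $4\mathrm{CS}(v)$ \emph{$r$-sparse} if it contains no $(j+3,j)$-configuration for any $j$ with $2\le j\le r$. Lemma~\ref{lem:ivt} shows that this is the same as asking that any $j$ cycles, $2\le j\le r$, span at least $j+4$ vertices.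

The smallest cases explain the number $j+3$. Any three vertices of a $4$-cycle carry two of its edges, and three vertices carry only three edges in all. So two edge-disjoint $4$-cycles share at most two vertices and span at least six: there are no $(5,2)$-configurations, and every system is $2$-sparse. On the other hand, a diagonal of a cycle $C$ of a system is an edge of $K_v$, so it is an edge of another cycle $C'$, and $\{C,C'\}$ is a $(6,2)$-configuration. Hence in a system of order $v\ge9$ one cannot ask that any $j$ cycles span more than $j+c$ vertices with $c\ge4$, and $c=3$ is the strongest requirement of this form that is not hopeless from the start. It first has content for $j=3$: the cycles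
\[
(a,b,a',b'),\qquad (b,c,b',c'),\qquad (c,a,c',a')
\]
partition the twelve edges of the octahedron $K_{2,2,2}$ with parts $\{a,a'\}$, $\{b,b'\}$, $\{c,c'\}$ and form a $(6,3)$-configuration.

It is known that a $4$-sparse $4\mathrm{CS}(v)$ exists if and only if $v\equiv1\pmod8$. The question we answer was posed by Fujiwara, Wu and Fu~\cite{FWF}: \emph{is there, for every $r\ge3$, a constant $v_0(r)$ such that an $r$-sparse $4\mathrm{CS}(v)$ exists for every admissible $v>v_0(r)$?}

A rough count suggests that the answer is yes. Choose a $4\mathrm{CS}(v)$ on a fixed vertex set uniformly at random. By symmetry each of the $3\binom v4$ four-cycles of $K_v$ is equally likely to belong to it, so each does with probability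
\[
\frac{v(v-1)/8}{3\binom v4}=\frac1{(v-2)(v-3)} .
\]
For fixed $j$ there are $O(v^{j+3})$ configurations of type $(j+3,j)$ in $K_v$. If the cycles appeared independently, the expected number of such configurations in the system would be $O(v^{j+3-2j})=O(v^{3-j})$, which is bounded for $j=3$ and tends to $0$ for $j\ge4$. The trouble is that the cycles of a uniformly random system are tied together by the requirement that every edge be covered exactly once, and the count above says nothing about their joint distribution. We therefore replace the uniform distribution by one with built-in independence, and obtain the following.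

\begin{theorem}\label{thm:main}
For every $r\ge3$ there is a constant $v_0(r)$ such that for every $v\equiv1\pmod 8$ with $v>v_0(r)$ there is an $r$-sparse $4\mathrm{CS}(v)$.
\end{theorem}

For admissible $v\ge9$ let $\varrho(v)$ be the largest $r$ for which an $r$-sparse $4\mathrm{CS}(v)$ exists; part (c) of the next theorem shows that there is a largest such $r$. A \emph{labeled} system is a system on a fixed vertex set, and two systems are \emph{isomorphic} if a bijection of their vertex sets carries the cycles of one onto the cycles of the other. The symbol $o(1)$ refers to $v\to\infty$ through admissible orders.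

\begin{theorem}\label{thm:quant}
\begin{enumerate}
\item[(a)] For all sufficiently large $v\equiv1\pmod 8$ we have $\varrho(v)\ge\lfloor \tfrac1{20}\ln v\rfloor$.
\item[(b)] For all sufficiently large admissible $v$ and $r=\lfloor\frac1{20}\ln v\rfloor$, the number of labeled $r$-sparse $4\mathrm{CS}(v)$ is at least $v^{(1/8-o(1))v^2}$, and so is the number of their isomorphism classes. The total number of labeled $4\mathrm{CS}(v)$ is at most $v^{(1/4+o(1))v^2}$.
\item[(c)] For every admissible $v\ge9$, every $4\mathrm{CS}(v)$ contains a $(j+3,j)$-configuration for some $j$ with $2\le j<2v^{2/3}$. Hence $\varrho(v)<2v^{2/3}$.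
\end{enumerate}
\end{theorem}

We do not claim that either of the bounds $\lfloor\frac1{20}\ln v\rfloor\le\varrho(v)<2v^{2/3}$ has the correct order.

Part (c) is an averaging argument and is proved in Section~\ref{sec:upper}. Section~\ref{sec:family} constructs a family of systems, one for each choice of $v$ perfect matchings $M_x$ indexed by $x\in\mathbb Z_v$. Section~\ref{sec:two} shows that cycles coming from at most two of the matchings never cluster. Section~\ref{sec:lll} recalls the Local Lemma and carries out the case $r=3$ by hand, Section~\ref{sec:general} proves Theorem~\ref{thm:main}, and Section~\ref{sec:growing} proves parts (a) and (b) of Theorem~\ref{thm:quant}.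

\section{Bad sets and the upper bound $2v^{2/3}$}\label{sec:upper}

The condition ``exactly $j+3$ vertices'' is awkward in counting arguments, which naturally produce or exclude sets on \emph{at most} $j+3$ vertices. Call a set of $j\ge2$ cycles of a system \emph{bad} if it spans at most $j+3$ vertices. A discrete intermediate value argument shows that nothing is lost by passing to bad sets.

\begin{lemma}\label{lem:ivt}
If a $4\mathrm{CS}(v)$ has a bad set of $j\ge2$ cycles, then it contains an $(i+3,i)$-configuration for some $i$ with $2\le i\le j$. Consequently a system is $r$-sparse if and only if it has no bad set of at most $r$ cycles.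
\end{lemma}

\begin{proof}
Let $F_j$ be the bad set. Remove its cycles one at a time to obtain $F_2\subset F_3\subset\dots\subset F_j$ with $|F_i|=i$, and put $f(i)=|V(F_i)|-i-3$. Then $f(j)\le0$, and $f(2)\ge0$ because two edge-disjoint $4$-cycles span at least six vertices. From $V(F_i)\subseteq V(F_{i+1})$ we get $f(i)\le f(i+1)+1$. Let $i$ be the largest index with $f(i)\ge0$. If $i=j$, then $f(i)=0$. If $i<j$, then $f(i+1)\le-1$, so $f(i)\le0$ and again $f(i)=0$. Thus $F_i$ is an $(i+3,i)$-configuration. For the second statement, a $(j+3,j)$-configuration in the system is a bad set, and by the first statement a bad set of at most $r$ cycles yields an $(i+3,i)$-configuration with $2\le i\le r$.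
\end{proof}

A set of $k$ vertices contains on average about $k^4/(8v^2)$ cycles of a system. This exceeds $k$ once $k^3>8v^2$, that is, once $k>2v^{2/3}$, and then a bad set appears.

\begin{proof}[Proof of Theorem~\ref{thm:quant}(c)]
Let first $v\ge17$ and put $k=2+\lceil2v^{2/3}\rceil$. We need $k\le v$. The function $v-2v^{2/3}$ has derivative $1-\frac43v^{-1/3}>0$ for $v\ge3$, and it exceeds $3$ at $v=17$ because $17^2=289<343=7^3$. Hence $k<3+2v^{2/3}<v$.

Let $S$ be a uniformly random $k$-subset of the vertex set. A given cycle has all four vertices in $S$ with probability $\binom k4/\binom v4$, so the expected number of cycles of the system inside $S$ is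
\[
\frac{v(v-1)}8\cdot\frac{\binom k4}{\binom v4}=\frac{k(k-1)(k-2)(k-3)}{8(v-2)(v-3)}\ge k-3,
\]
since $k(k-1)(k-2)\ge(k-2)^3\ge8v^2$. So some $S$ contains at least $j=k-3=\lceil2v^{2/3}\rceil-1$ cycles, and $2\le j<2v^{2/3}$. Any $j$ of them span at most $k=j+3$ vertices and form a bad set, and Lemma~\ref{lem:ivt} gives the required configuration.

The remaining order is $v=9$. The system has $9$ cycles, and any $6$ of them span at most $9=6+3$ vertices. Moreover $6<2\cdot9^{2/3}$, because $3^3<9^2$. Lemma~\ref{lem:ivt} applies again.

In both cases the system fails to be $r$-sparse for every $r\ge2v^{2/3}$, so $\varrho(v)<2v^{2/3}$.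
\end{proof}

\section{A family of systems indexed by perfect matchings}\label{sec:family}

We want a large family of systems in which many choices can be made independently of each other. The complete bipartite graph $K_{2,2t}$ is a natural building block. Each of its $4$-cycles uses both vertices of the small part and a pair of vertices of the large part, so its decompositions into $4$-cycles correspond to the perfect matchings of the large part, that is, to the partitions of these $2t$ vertices into pairs. If $K_v$ is first partitioned into copies of $K_{2,2t}$, then a perfect matching can be chosen in each copy with no regard to the others.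

Let $v=8t+1$ with $t\ge1$, and take $\mathbb Z_v$ as the vertex set. For $x\in\mathbb Z_v$ put
\[
N_x=\{x+2,\,x+4,\,\dots,\,x+4t\}.
\]
Then $|N_x|=2t$ and $x,x+1\notin N_x$. A \emph{candidate with center $x$} is a $4$-cycle $(x,y,x+1,z)$ with distinct $y,z\in N_x$. A candidate determines its center. Indeed, its diagonals are $\{x,x+1\}$ and $\{y,z\}$, and $y-z\equiv\pm2i$ with $1\le i\le 2t-1$; since $2\le 2i\le 4t-2$, the residue $y-z$ is not $\pm1$ modulo $8t+1$. So $\{x,x+1\}$ is the only diagonal made of two consecutive residues, and it determines $x$.

For each $x\in\mathbb Z_v$ let $M_x$ be a perfect matching of $N_x$, write $M=(M_x)_{x\in\mathbb Z_v}$, and let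
\[
\mathcal C(M)=\{(x,y,x+1,z)\;:\;x\in\mathbb Z_v,\ \{y,z\}\in M_x\}.
\]

\begin{lemma}\label{lem:system}
For every $M$ the pair $(\mathbb Z_v,\mathcal C(M))$ is a $4\mathrm{CS}(v)$, and distinct families $M$ give distinct systems.
\end{lemma}

\begin{proof}
Let $B_x$ be the complete bipartite graph with parts $\{x,x+1\}$ and $N_x$. Since $M_x$ partitions $N_x$ into pairs, the cycles of $\mathcal C(M)$ with center $x$ partition the edges of $B_x$. It remains to show that the graphs $B_x$ partition the edges of $K_v$. As $v=8t+1$, every edge of $K_v$ can be written in exactly one way as $\{u,u+\delta\}$ with $u\in\mathbb Z_v$ and $1\le\delta\le4t$. The edges of $B_x$ are $\{x,x+2i\}$ and $\{x+1,x+2i\}$ for $1\le i\le 2t$; the first has $u=x$ and even $\delta=2i$, the second has $u=x+1$ and odd $\delta=2i-1$. So the edge $\{u,u+\delta\}$ lies in $B_u$ and in no other $B_x$ if $\delta$ is even, and it lies in $B_{u-1}$ and in no other $B_x$ if $\delta$ is odd.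

Since a candidate determines its center, $M_x$ can be read off from $\mathcal C(M)$ as the set of second diagonals of the cycles with center $x$.
\end{proof}

The congruence $v\equiv1\pmod8$ enters here: it makes $|N_x|=(v-1)/4$ an even integer, so that $N_x$ has a perfect matching.

\begin{example}\label{ex:small}
For $v=9$ we have $N_x=\{x+2,x+4\}$, there is no choice, and the family consists of the single system $\{(x,x+2,x+1,x+4):x\in\mathbb Z_9\}$; the four edges of each cycle have $\delta=2,1,3,4$. For $v=17$ each $N_x$ has four elements and three perfect matchings, and the family has $3^{17}$ members.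
\end{example}

For $t\ge2$ each center carries $t\ge2$ cycles, all with the diagonal $\{x,x+1\}$. So every system of the family then contains pairs of cycles sharing a diagonal, and nothing is claimed in this paper about systems that also avoid such pairs.

\section{Cycles with at most two centers}\label{sec:two}

Independence has a price. When the matchings are chosen at random, a candidate belongs to $\mathcal C(M)$ with probability of order $1/v$, much more than the $1/v^2$ of the rough count in Section~\ref{sec:intro}. The price is paid back through the centers: a candidate has the two vertices $x$ and $x+1$ fixed by the single parameter $x$. The more distinct centers a set of cycles has, the larger this saving, and Proposition~\ref{prop:sum} will show that bad sets with $d$ centers, one of them prescribed, have total probability $O(v^{2-d})$ for fixed $r$. This bound is small only for $d\ge3$. Sets with one or two centers must be excluded by the structure of the family itself.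

To see what is at stake, take $a$ cycles with center $x$ and $b$ cycles with center $x'$, and let $Y\subseteq N_x$ and $Y'\subseteq N_{x'}$ be the sets of $2a$ and $2b$ vertices covered by the corresponding matching pairs. If $x,x+1,x',x'+1$ are distinct and lie outside $Y\cup Y'$, then the cycles span at least $4+\max(2a,2b)\ge 4+a+b$ vertices, which is what we need, with nothing to spare. The danger is that one of these four vertices coincides with another or lies in $Y\cup Y'$. The parity structure of the sets $N_x$ limits such coincidences.

\begin{lemma}\label{lem:two}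
Let $M$ be arbitrary and let $F\subseteq\mathcal C(M)$ be a set of $j\ge2$ cycles with at most two distinct centers. Then $F$ spans at least $j+4$ vertices.
\end{lemma}

\begin{proof}
If all cycles of $F$ have the center $x$, then $F$ spans $x$, $x+1$ and the $2j$ vertices of $j$ disjoint pairs in $N_x$, and $2+2j\ge j+4$ because $j\ge2$.

Suppose that $F$ has exactly two centers. Exactly one of their two differences lies in $\{1,\dots,4t\}$ modulo $v$, so we may name them $x$ and $x+\delta$ with $1\le\delta\le4t$. A translation of $\mathbb Z_v$ by $c$ maps $N_y$ to $N_{y+c}$ and so preserves the family; hence we may assume $x=0$. Represent the vertices by the integers $0,1,\dots,8t$. Let $a,b\ge1$ be the numbers of cycles of $F$ with centers $0$ and $\delta$, so that $j=a+b$, and let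
\[
Y\subseteq N_0=\{2,4,\dots,4t\},\qquad Y'\subseteq N_\delta=\{\delta+2,\delta+4,\dots,\delta+4t\}
\]
be the sets of vertices covered by the corresponding matching pairs, $|Y|=2a$ and $|Y'|=2b$. The integers $\delta+2,\dots,\delta+4t$ lie between $3$ and $8t$, so they need no reduction modulo $v$. Therefore all elements of $Y'$ have the parity of $\delta$, and $0,1\notin Y\cup Y'$. We have $V(F)=\{0,1,\delta,\delta+1\}\cup Y\cup Y'$.

\emph{Case $\delta$ odd.} The elements of $Y$ are even and those of $Y'$ are odd, so $Y\cap Y'=\emptyset$. Counting only $0$, $1$, $Y$ and $Y'$, we find that $F$ spans at least $2+2a+2b=2j+2\ge j+4$ vertices.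

\emph{Case $\delta$ even.} Now $\delta\ge2$, and all elements of $Y\cup Y'\cup\{\delta\}$ are even and at least $2$. The vertices $0$, $1$ and $\delta+1$ are distinct, because $3\le\delta+1\le 4t+1$, and they lie outside $Y\cup Y'\cup\{\delta\}$, because $0<2$ and the other two are odd. The vertex $\delta$ may lie in $Y$, but it does not lie in $Y'$. Hence
\[
|Y\cup Y'\cup\{\delta\}|\ge\max(2a,\,2b+1)\ge a+b+1,
\]
where the last inequality holds because $2b+1\ge a+b+1$ if $b\ge a$, and $2a\ge a+b+1$ if $a\ge b+1$. In total $F$ spans at least $3+(j+1)=j+4$ vertices.
\end{proof}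

The bound is attained, so each vertex counted in the even case is needed. For $v=17$ take $M_0=\{\{2,4\},\{6,8\}\}$ and $M_2=\{\{4,6\},\{8,10\}\}$. The three cycles $(0,2,1,4)$, $(0,6,1,8)$, $(2,4,3,6)$ have the centers $0,0,2$ and span the $7=3+4$ vertices $0,1,2,3,4,6,8$.

\section{The Local Lemma and the case $r=3$}\label{sec:lll}

From now on the matchings $M_x$, $x\in\mathbb Z_v$, are independent random variables, each uniform on the perfect matchings of $N_x$, and $\mathcal C=\mathcal C(M)$. Fix $r$ with $3\le r\le v-3$. For $D\subseteq\mathbb Z_v$ with $3\le|D|\le r$ let $A_D$ be the following event: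
\begin{quote}
$\mathcal C$ has a bad set of at most $r$ cycles whose set of centers is exactly $D$.
\end{quote}
A set of at most $r$ cycles has at most $r$ centers, so by Lemmas~\ref{lem:two} and~\ref{lem:ivt} the system $\mathcal C$ is $r$-sparse if no $A_D$ occurs. Grouping bad sets by their centers is what exposes the independence: $A_D$ is determined by the variables $M_x$ with $x\in D$.

We recall the general Lov\'asz Local Lemma \cite[Lemma 5.1.1]{AS}. Let $A_1,\dots,A_n$ be events and let $\Gamma(i)\subseteq\{1,\dots,n\}\setminus\{i\}$ be sets such that each $A_i$ is independent of every Boolean combination of the events $A_k$ with $k\notin\Gamma(i)\cup\{i\}$. If there are numbers $p_i\in[0,1)$ with $\Pr(A_i)\le p_i\prod_{k\in\Gamma(i)}(1-p_k)$ for all $i$, then $\Pr\bigl(\bigcap_i\overline{A_i}\bigr)\ge\prod_i(1-p_i)$. We use it in the following form.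

\begin{lemma}\label{lem:lll}
Let $(M_x)_{x\in X}$ be independent random variables, let $\mathcal D$ be a finite family of nonempty subsets of $X$ with at most $r$ elements each, and for $D\in\mathcal D$ let $A_D$ be an event determined by $(M_x)_{x\in D}$. Suppose that
\[
\sum_{D\in\mathcal D:\ x_0\in D}\Pr(A_D)\le\sigma\quad\text{for every }x_0\in X,\qquad\text{and}\qquad r\sigma\le\frac14 .
\]
Then
\[
\Pr\Bigl(\bigcap_{D\in\mathcal D}\overline{A_D}\Bigr)\ge\prod_{D\in\mathcal D}\bigl(1-2\Pr(A_D)\bigr)\ge\exp\Bigl(-4\sum_{D\in\mathcal D}\Pr(A_D)\Bigr)>0 .
\]
\end{lemma}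

\begin{proof}
Let $\Gamma(D)$ be the set of $D'\ne D$ in $\mathcal D$ with $D'\cap D\ne\emptyset$. The events $A_{D'}$ with $D'\cap D=\emptyset$ are determined by the variables $M_x$ with $x\notin D$, so $A_D$ is independent of every Boolean combination of them. A set $D'$ that meets $D$ contains one of the at most $r$ elements of $D$, so
\[
\Pr(A_D)+\sum_{D'\in\Gamma(D)}\Pr(A_{D'})\le r\sigma\le\frac14 .
\]
Put $p_D=2\Pr(A_D)$. Then $p_D\le\frac12$ and $\sum_{D'\in\Gamma(D)}p_{D'}\le\frac12$. Since a product of factors $1-p$ with $p\in[0,1]$ is at least $1$ minus the sum of the $p$,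
\[
p_D\prod_{D'\in\Gamma(D)}(1-p_{D'})\ge p_D\Bigl(1-\sum_{D'\in\Gamma(D)}p_{D'}\Bigr)\ge\frac{p_D}2=\Pr(A_D),
\]
and the general lemma gives the first inequality. For the second, $1-p\ge e^{-2p}$ on $[0,\frac12]$, because $1-p-e^{-2p}$ is concave, vanishes at $0$ and equals $\frac12-\frac1e>0$ at $\frac12$.
\end{proof}

So the task is to bound the total probability of the events $A_D$ through a given center $x_0$. A bad set with center set $D$ spans all vertices of $D\cup(D+1)$, where $D+1=\{x+1:x\in D\}$, and the size of this set depends on how the elements of $D$ are placed. A \emph{run} of $D$ is a maximal subset of the form $\{u,u+1,\dots,u+\ell-1\}$. Since $D\ne\mathbb Z_v$, the set $D$ is the disjoint union of its runs; let $\rho(D)$ be their number. The elements of $(D+1)\setminus D$ are the successors of the last elements of the runs, one for each run, so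
\begin{equation}\label{eq:runs}
|D\cup(D+1)|=|D|+\rho(D).
\end{equation}

The case $r=3$ is covered, for all admissible orders, by the known result for $r=4$, but it shows the whole mechanism with small numbers.

\begin{example}\label{ex:r3}
Let $r=3$ and $v\ge25$. Then $|D|=3$, and $A_D$ occurs if there are three cycles, one for each center in $D$, whose vertices lie in a $6$-element set $S\supseteq D\cup(D+1)$. Let $\rho=\rho(D)\in\{1,2,3\}$. By \eqref{eq:runs} the set $S$ has $3-\rho$ further elements, so there are at most $v^{3-\rho}$ choices for $S$. Given $S$, the cycle with center $x\in D$ is fixed by a pair in $S\setminus\{x,x+1\}$, so there are at most $\binom42^3=216$ triples of candidates. A given pair of $N_x$ belongs to $M_x$ with probability $1/(2t-1)$, and $2t-1=(v-5)/4\ge v/5$ because $v\ge25$. The three matchings are independent, so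
\[
\Pr(A_D)\le 216\,v^{3-\rho}\,(5/v)^3=27000\,v^{-\rho}.
\]
Now count the sets $D$ containing $x_0$. For $\rho=1$ there are $3$. For $\rho=2$ the runs have lengths $2$ and $1$; there are three possible roles for $x_0$ and at most $v$ positions for the run that does not contain $x_0$, so there are at most $3v$ sets. For $\rho=3$ there are at most $v^2/2$. In each case the number is at most $3v^{\rho-1}$, and therefore
\[
\sum_{D\ni x_0}\Pr(A_D)\le\sum_{\rho=1}^3 3v^{\rho-1}\cdot27000\,v^{-\rho}=\frac{243000}{v}.
\]
With $\sigma=243000/v$ the condition $3\sigma\le\frac14$ holds for $v\ge2916000$, and Lemma~\ref{lem:lll} gives a $3$-sparse system for every such admissible $v$.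
\end{example}

Two features of this computation persist in general. First, the number of runs cancels. Consecutive centers share vertices, which leaves more vertices of $S$ free and makes $A_D$ more likely by a factor $v$ for each run lost; but each lost run also reduces the number of sets $D$ by a factor $v$. Second, summing over $x_0$ bounds $\sum_D\Pr(A_D)$ only by a constant far larger than $1$, so our estimates do not suffice for the union bound. This is why the Local Lemma is needed.

\section{Bad sets with $d\ge3$ centers; proof of Theorem~\ref{thm:main}}\label{sec:general}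

Throughout this section $r\ge3$ and $v=8t+1\ge40r+5$. For general $r$ a center may carry several cycles of a bad set, so we first need the probability that a matching contains several given pairs.

\begin{lemma}\label{lem:prob}
Let $F$ be a set of $j\le r$ candidates. Then $\Pr(F\subseteq\mathcal C)\le(5/v)^j$.
\end{lemma}

\begin{proof}
A set of $2n$ points has $(2n-1)!!=(2n-1)(2n-3)\cdots1$ perfect matchings. Let $F$ have $i$ candidates with center $x$; here $i\le r<t$, since $8t\ge40r+4$. If two of the corresponding pairs in $N_x$ intersect, then $M_x$ cannot contain both. Otherwise the matchings containing the $i$ pairs correspond to the perfect matchings of the remaining $2t-2i$ points, so $M_x$ contains all $i$ pairs with probability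
\[
\frac{(2t-2i-1)!!}{(2t-1)!!}=\frac1{(2t-1)(2t-3)\cdots(2t-2i+1)} .
\]
Each of the $i$ factors in the denominator exceeds $2t-2r=\frac{v-1}4-2r$, and $\frac{v-1}4-2r\ge\frac v5$ is equivalent to $v\ge40r+5$. So the probability is at most $(5/v)^i$. The matchings are independent, and multiplying over the centers of $F$ gives the claim.
\end{proof}

For Theorem~\ref{thm:main} any bound on $\Pr(A_D)$ with the right power of $v$ and a constant depending on $r$ would do. We record the constant explicitly, because Section~\ref{sec:growing} lets $r$ grow. For $3\le d\le r$ put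
\begin{equation}\label{eq:K}
K_r(d)=\sum_{j=d}^{r}\Bigl(\frac{5d}2\Bigr)^{j}\,\frac{(j+3)^{2j+2d}}{j!\,(j+3)!}.
\end{equation}

\begin{lemma}\label{lem:AD}
Let $D\subseteq\mathbb Z_v$ with $3\le d=|D|\le r$ and $\rho=\rho(D)$. Then $\Pr(A_D)\le K_r(d)\,v^{3-d-\rho}$.
\end{lemma}

\begin{proof}
Suppose that $A_D$ occurs, and let $F\subseteq\mathcal C$ be a bad set of $j$ cycles with center set $D$, so $d\le j\le r$. Then $D\cup(D+1)\subseteq V(F)$ and $|V(F)|\le j+3\le v$, so $V(F)$ can be enlarged to a set $S$ of exactly $j+3$ vertices. By \eqref{eq:runs}, $S$ consists of $D\cup(D+1)$ and $m=j+3-d-\rho$ further vertices; values of $j$ with $m<0$ do not occur. We bound, for each $j$ with $m\ge0$, the number of pairs $(S,F)$.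

The number of sets $S$ is at most $\binom vm\le v^m/m!$. The quotient $(j+3)!/m!$ is a product of $d+\rho\le2d$ factors, each at most $j+3$, so
\[
\frac{v^m}{m!}\le v^m\,\frac{(j+3)^{2d}}{(j+3)!}.
\]
Given $S$, a candidate with center in $D$ and all vertices in $S$ is specified by its center and a pair of elements of $S$. There are at most $d(j+3)^2/2$ such candidates, so the number of sets $F$ of $j$ of them is at most $\bigl(d(j+3)^2/2\bigr)^j/j!$. By Lemma~\ref{lem:prob} and the union bound,
\[
\Pr(A_D)\le\sum_{\substack{d\le j\le r\\ m\ge0}} v^{m}\,\frac{(j+3)^{2d}}{(j+3)!}\cdot\frac{d^{\,j}(j+3)^{2j}}{2^j\,j!}\cdot\frac{5^j}{v^{j}} .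
\]
The power of $v$ in each term is $v^{m-j}=v^{3-d-\rho}$, independently of $j$, and the remaining factors are the terms of \eqref{eq:K}.
\end{proof}

The exponent does not depend on $j$ because in a $(j+3,j)$-configuration each additional cycle allows one more vertex, a factor $v$, and costs a factor $5/v$ in probability.

\begin{lemma}\label{lem:countD}
Let $x_0\in\mathbb Z_v$ and $1\le\rho\le d\le r$. The number of sets $D\subseteq\mathbb Z_v$ with $x_0\in D$, $|D|=d$ and $\rho(D)=\rho$ is at most $d\,2^d\,v^{\rho-1}$.
\end{lemma}

\begin{proof}
List the runs of $D$ in cyclic order, beginning with the run that contains $x_0$. The set $D$ is determined by the sequence of run lengths, the position of $x_0$ in the first run, and the first elements of the other $\rho-1$ runs. A sequence of positive integers with sum $d$ corresponds to a subset of the $d-1$ gaps in a row of $d$ points, so there are at most $2^{d-1}$ sequences of lengths. There are at most $d$ positions for $x_0$ and at most $v^{\rho-1}$ choices for the first elements.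
\end{proof}

\begin{proposition}\label{prop:sum}
Let $r\ge3$ and $v=8t+1\ge40r+5$. For every $x_0\in\mathbb Z_v$,
\[
\sum_{D\ni x_0}\Pr(A_D)\le\sum_{d=3}^{r}d^2\,2^d\,K_r(d)\,v^{2-d}.
\]
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:AD} and~\ref{lem:countD}, the sets $D\ni x_0$ with $|D|=d$ and $\rho(D)=\rho$ contribute at most $d\,2^dv^{\rho-1}\cdot K_r(d)v^{3-d-\rho}=d\,2^dK_r(d)v^{2-d}$. For each $d$ there are at most $d$ values of $\rho$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C_r=\sum_{d=3}^rd^22^dK_r(d)$, which depends only on $r$, and let $v_0(r)=\max(40r+5,\,4rC_r)$. Let $v>v_0(r)$ be admissible. Since $v^{2-d}\le1/v$ for $d\ge3$, Proposition~\ref{prop:sum} shows that the first hypothesis of Lemma~\ref{lem:lll} holds with $\sigma=C_r/v$, and $r\sigma\le\frac14$ because $v\ge4rC_r$. So with positive probability no $A_D$ occurs, and then $(\mathbb Z_v,\mathcal C)$ is an $r$-sparse $4\mathrm{CS}(v)$.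
\end{proof}

\begin{remark}\label{rem:constant}
Summing over $x_0$ gives $\sum_D\Pr(A_D)\le v\sigma=C_r$. By Lemma~\ref{lem:lll}, a uniformly random member of the family is therefore $r$-sparse with probability at least $e^{-4C_r}$ for every admissible $v>v_0(r)$. The same idea gives the count in Theorem~\ref{thm:quant}(b).
\end{remark}

\section{Logarithmic sparseness and the number of systems}\label{sec:growing}

Let now $r=\lfloor\frac1{20}\ln v\rfloor$, with $v$ admissible and so large that $r\ge3$ and $v\ge40r+5$. Proposition~\ref{prop:sum} still applies, but $K_r(d)$ now grows with $v$ and must be beaten by $v^{2-d}$. The factor $(j+3)^{2j}$ in \eqref{eq:K} is the obstacle: for $j=r$ it exceeds $r^{2r}=e^{2r\ln r}$, which is larger than every fixed power of $v$ when $r$ is of order $\ln v$. The two factorials, which record that $F$ and the free part of $S$ are unordered, cancel this factor up to an exponential in $j$.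

\begin{lemma}\label{lem:K}
For $3\le d\le r$ we have $K_r(d)\le e^6\,r\,(20d)^r\,(r+3)^{2d}$.
\end{lemma}

\begin{proof}
From $e^n\ge n^n/n!$ we have $n!\ge(n/e)^n$. Using this for $n=j$ and $n=j+3$, and $(1+3/j)^j\le e^3$,
\[
\frac{(j+3)^{2j}}{j!\,(j+3)!}\le\frac{e^{2j+3}(j+3)^{2j}}{j^{\,j}\,(j+3)^{j+3}}=\frac{e^{2j+3}}{(j+3)^3}\Bigl(1+\frac3j\Bigr)^{j}\le e^{2j+6}.
\]
Since $e^2<8$, we have $\frac52e^2<20$, and the $j$-th term of \eqref{eq:K} is at most $e^6(20d)^j(j+3)^{2d}\le e^6(20d)^r(r+3)^{2d}$. There are at most $r$ terms.
\end{proof}

\begin{proposition}\label{prop:log}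
For $r=\lfloor\frac1{20}\ln v\rfloor$ there is a quantity $\sigma=\sigma(v)=v^{-0.79+o(1)}$ such that, for all sufficiently large admissible $v$, $\sum_{D\ni x_0}\Pr(A_D)\le\sigma$ for every $x_0\in\mathbb Z_v$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:sum} and Lemma~\ref{lem:K},
\begin{equation}\label{eq:sum}
\sum_{D\ni x_0}\Pr(A_D)\le e^6r\sum_{d=3}^{r}d^22^d(r+3)^{2d}\,(20d)^r\,v^{-(d-2)}.
\end{equation}
We bound each factor by a $(d-2)$-th power, so that the sum is dominated by a geometric series. Let $d\ge3$.

First, $\ln(20d)\le(d-2)\ln60$: equality holds at $d=3$, and passing from $d$ to $d+1$ raises the left side by $\ln\frac{d+1}d\le\ln60$. Also $\ln60<4.2$, because $e^{4.2}=e^4e^{0.2}>54\cdot1.2>60$. Since $r\le\frac1{20}\ln v$,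
\[
(20d)^r\le\exp\Bigl(\frac{\ln v}{20}\,(d-2)\ln60\Bigr)\le v^{0.21(d-2)}.
\]
Second, $d\le2^d$ gives $d^22^d\le8^d$, and $d\le3(d-2)$ for $d\ge3$, so
\[
d^22^d(r+3)^{2d}\le\bigl(8(r+3)^2\bigr)^{d}\le\bigl(512\,(r+3)^6\bigr)^{d-2}.
\]
Put $q=512\,(r+3)^6\,v^{-0.79}$. The right side of \eqref{eq:sum} is at most $e^6r\sum_{n\ge1}q^n$. As $r=O(\ln v)$, we have $q\le\frac12$ for large $v$, and then the sum is at most $\sigma=2e^6rq=v^{-0.79+o(1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(a)]
With $\sigma$ as in Proposition~\ref{prop:log} we have $r\sigma=v^{-0.79+o(1)}\to0$. So Lemma~\ref{lem:lll} applies for all sufficiently large admissible $v$, and some member of the family is $r$-sparse with $r=\lfloor\frac1{20}\ln v\rfloor$.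
\end{proof}

The term $d=3$ in \eqref{eq:sum} contains the factor $60^r/v$. So the bound \eqref{eq:sum} is useless once $60^r\ge v$, and in this form the argument cannot go beyond $r$ of order $\ln v$.

\begin{proof}[Proof of Theorem~\ref{thm:quant}(b)]
\emph{Lower bound.} Every $D$ contains some $x_0$, so $\sum_D\Pr(A_D)\le v\sigma=v^{0.21+o(1)}$. By Lemma~\ref{lem:lll}, for large $v$ no $A_D$ occurs with probability at least $\exp(-4v\sigma)\ge\exp(-v^{0.22})$. By Lemma~\ref{lem:system} the family has $\bigl((2t-1)!!\bigr)^v$ distinct members, and $\mathcal C$ is uniformly distributed among them. Since $2i-1\ge i$ for $i\ge1$, we have $(2t-1)!!\ge t!\ge(t/e)^t$. Hence the number $L$ of $r$-sparse members satisfies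
\[
\ln L\ge vt(\ln t-1)-v^{0.22}=\Bigl(\frac18-o(1)\Bigr)v^2\ln v,
\]
because $t=(v-1)/8$ and $\ln t=(1-o(1))\ln v$. An isomorphism class contains at most $v!\le v^v$ labeled systems, so there are at least $L/v^v=v^{(1/8-o(1))v^2}$ isomorphism classes of $r$-sparse systems.

\emph{Upper bound.} A labeled $4\mathrm{CS}(v)$ is a set of $N=v(v-1)/8$ of the $3\binom v4\le v^4/8$ four-cycles of $K_v$. Using $\binom nN\le n^N/N!\le(en/N)^N$, we find that the number of labeled systems is at most
\[
\Bigl(\frac{ev^4}{8N}\Bigr)^N=\Bigl(\frac{ev^3}{v-1}\Bigr)^{N}=\bigl(v^{2+o(1)}\bigr)^{(1/8-o(1))v^2}=v^{(1/4+o(1))v^2}.\qedhere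
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{FWF}
Yuichiro Fujiwara, Shung-Liang Wu and Hung-Lin Fu, \emph{Sparseness of 4-cycle systems}, arXiv:1209.4438 (2012).

\end{thebibliography}
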